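\title{Arcs do not separate homogeneous continua of dimension two}

\begin{abstract}
We prove that no arc separates a homogeneous continuum of dimension two. Local connectedness is not assumed. The same holds for finite disjoint unions of dendrites in place of arcs, and we show that a nondegenerate locally connected homogeneous continuum is separated by an arc if and only if it is the Menger curve. The proof dualizes \v{C}ech cohomology with compact supports in degree two to obtain a sheaf of ``$2$-cycles'', cuts these cycles along the separating set, and moves them across it by small homeomorphisms given by the theorem of Effros.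
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuum} is a compact connected metric space. A continuum $X$ is \emph{homogeneous} if for any two points $x,y\in X$ there is a homeomorphism $h\colon X\to X$ with $h(x)=y$. An \emph{arc} in $X$ is the image of an injective continuous map $[0,1]\to X$. A subset $A$ \emph{separates} $X$ if $X\setminus A$ has at least two connected components, that is, if $X\setminus A$ is nonempty and not connected. Dimension means covering dimension.

Which homogeneous continua are separated by an arc? The circle is not: the complement of an arc is an open arc. The sphere $S^2$ is not (Example~\ref{ex:spherecut} below). The closed disk is separated by a diameter, and the reason is visible: the diameter can end on the boundary circle. On a surface without boundary an arc has nowhere to end, and one can walk around its endpoints. Homogeneity says that all points look alike, so it should rule out a boundary, and one guesses that in a homogeneous continuum of dimension two an arc never separates.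

Dimension two is the case in which counting dimensions does not decide the matter. An $n$-dimensional continuum is a \emph{Cantor manifold} if no closed subset of dimension at most $n-2$ separates it. By a theorem of Krupski, homogeneous continua are Cantor manifolds; consequently no arc separates a homogeneous continuum of dimension bigger than $2$, and if a Cantor set separates a homogeneous continuum $X$, then $\dim X=1$. In dimension two an arc has codimension one, like a circle in $S^2$, which does separate; a proof must therefore see the difference between an arc and a circle. It must also do without local models: the product of a circle and a solenoid is a compact connected group, hence a homogeneous continuum, and it is locally the product of a disk and a Cantor set.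

Call $X$ \emph{simply connected} if it is path connected and every continuous map $S^1\to X$ extends to a continuous map $D^2\to X$. Kallipoliti and Papasoglu \cite{KP} proved that no arc separates a locally connected, simply connected, homogeneous continuum. The following question comes from their paper.

\begin{quote}
\emph{Let $X$ be a locally connected, homogeneous continuum of dimension $2$. Is it true that no arc separates $X$?}
\end{quote}

The answer is yes, and local connectedness is not needed.

\begin{theorem}\label{thm:arc}
Let $X$ be a homogeneous continuum with $\dim X=2$. Then no arc separates $X$.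
\end{theorem}

The proof uses two properties of an arc: its first cohomology vanishes, and it has an end. Both are shared by \emph{dendrites}, the locally connected continua that contain no simple closed curve. Among planar locally connected curves nothing else works.

\begin{theorem}\label{thm:dendrite}
If $X$ is a homogeneous continuum with $\dim X=2$ and $A\subset X$ is a finite disjoint union of dendrites (points allowed), then $X\setminus A$ is connected. Conversely, if $P$ is a $1$-dimensional locally connected continuum that embeds in $S^2$ and is not a dendrite, then a copy of $P$ separates the homogeneous continuum $S^2$.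
\end{theorem}

In dimension one the picture changes. The Menger curve is separated by a Cantor set, and an arc can be threaded through this Cantor set while staying on one side of it. This is the only exception in the locally connected case.

\begin{theorem}\label{thm:menger}
A nondegenerate locally connected homogeneous continuum is separated by some arc if and only if it is homeomorphic to the Menger curve.
\end{theorem}

\subsection*{Outline of the proof of Theorem~\ref{thm:arc}}
Suppose that an arc separates $X$. We shrink it to a closed subset $F$ that is the common frontier of two open sides $U$ and $V$. To each open set $O\subset X$ we attach a group $\mathcal{H}(O)$ of two-dimensional cycles; cycles have supports, and every point of $X$ lies in the support of a cycle defined near it (Section~\ref{sec:cycles}). Because $H^1(F)=0$, a cycle can be cut along $F$ into a cycle on the side of $U$ and a cycle on the side of $V$ (Section~\ref{sec:cuts}). Hence a minimal carrier of a two-dimensional class defined around $F$ cannot cross $F$; if it touched $F$, a small homeomorphism would push it across, so it does not touch $F$ either (Section~\ref{sec:irr}). Now let $a$ be the first point of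 $F$ along the arc. We take a cycle through $a$ on the side of $U$, push it slightly into $V$, and cut off the part in $V$. The result is a thin sheet along an initial piece of $F$, from $a$ to a point $c$, which closes up everywhere except near $c$ (Section~\ref{sec:push}). Such sheets force every homeomorphic translate of $F$ through $a$ to pass through $c$. The intersection $E(a)$ of all these translates therefore contains an initial piece of the arc. But the components of $E(a)$ are homogeneous, and an arc is not (Sections~\ref{sec:E} and~\ref{sec:proofs}). The arc in the Menger curve is built in Section~\ref{sec:menger}.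

\section{Background}\label{sec:background}

\subsection*{Metric conventions}
The metric of $X$ is $d$; we write $B(x,\eta)=\{z: d(x,z)<\eta\}$ and $\bar B(x,\eta)=\{z: d(x,z)\le\eta\}$. Closures $\overline{W}$ and frontiers $\partial W$ are taken in $X$. ``Homeomorphism'' means a homeomorphism $X\to X$ unless other spaces are named. An \emph{$\varepsilon$-homeomorphism} is one that moves each point by less than $\varepsilon$; its inverse is then an $\varepsilon$-homeomorphism too. A subset of a separable metric space has dimension at most that of the space.

\subsection*{Cohomology with compact supports}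
$H^q$ is \v{C}ech (Alexander--Spanier) cohomology with integer coefficients. For a locally compact separable metrizable space $Y$ put $H^q_c(Y)=H^q(Y^+,\infty)$, where $Y^+$ is the one-point compactification, with $\infty$ isolated if $Y$ is compact. Thus $H^q_c(Y)=H^q(Y)$ for compact $Y$, and $H^q_c(Y\setminus C)=H^q(Y,C)$ for $C$ closed in a compact $Y$. All spaces below are intersections of an open and a closed subset of a compact metric space. There are two kinds of natural maps. If $W\subset Y$ is open, collapsing $Y^+\setminus W$ to a point gives the \emph{extension} $H^q_c(W)\to H^q_c(Y)$. If $K\subset Y$ is closed, the inclusion $K^+\subset Y^+$ gives the \emph{restriction} $H^q_c(Y)\to H^q_c(K)$, $\gamma\mapsto\gamma|_K$. Composites of extensions are extensions and composites of restrictions are restrictions. We use the following standard facts.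

\begin{itemize}
\item[(F1)] For $K$ closed in $Y$ there is an exact sequence
\[
\cdots\to H^q_c(Y\setminus K)\to H^q_c(Y)\to H^q_c(K)\to H^{q+1}_c(Y\setminus K)\to\cdots .
\]
For $W$ open and $K$ closed in $Y$, the composite $H^q_c(W)\to H^q_c(Y)\to H^q_c(K)$ equals the composite $H^q_c(W)\to H^q_c(W\cap K)\to H^q_c(K)$.
\item[(F2)] $H^q_c(Y)=0$ for $q>\dim Y$.
\item[(F3)] (Mayer--Vietoris) For open sets $O',O''$ the sequence
\[
H^2_c(O'\cap O'')\to H^2_c(O')\oplus H^2_c(O'')\to H^2_c(O'\cup O'')\to H^3_c(O'\cap O'')
\]
is exact; the first map is $\gamma\mapsto(\gamma,-\gamma)$ and the second is the sum, extensions being understood. In particular $H^2_c(O'\cup O'')=H^2_c(O')\oplus H^2_c(O'')$ if $O'\cap O''=\emptyset$.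
\item[(F4)] (Continuity) $H^q_c$ of a directed union of open sets is the direct limit of the groups $H^q_c$. For a chain of sets $K_\alpha$ closed in $Y$ we have $H^q_c(\bigcap K_\alpha)=\varinjlim H^q_c(K_\alpha)$; this is the continuity of \v{C}ech cohomology for the compact sets $K_\alpha\cup\{\infty\}\subset Y^+$, relative to $\infty$.
\item[(F5)] (Alexandroff) If $Y$ is compact metrizable and $\dim Y=n$ with $1\le n<\infty$, then $H^n_c(Y\setminus C)=H^n(Y,C)\ne0$ for some closed $C\subset Y$.
\end{itemize}

One consequence will be used several times:
\begin{equation}\label{eq:hered}
\text{if $B$ is compact, $\dim B\le1$, $H^1(B)=0$ and $B_0\subset B$ is closed, then $H^1(B_0)=0$.}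
\end{equation}
Indeed, $H^1(B)\to H^1(B_0)\to H^2_c(B\setminus B_0)$ is exact by (F1), and the last group vanishes by (F2).

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$. For every nonzero element $\gamma$ of an abelian group $G$ there is a homomorphism $G\to\mathbb{T}$ that is nonzero on $\gamma$: define it on the cyclic subgroup generated by $\gamma$ and extend, which is possible because $\mathbb{T}$ is divisible, hence injective. This is the property of $\mathbb{T}$ that we need.

\subsection*{Small homeomorphisms}
Homogeneity moves any point to any other, with no control on the rest of the space. The following theorem of Effros (1965; see Ungar 1975) supplies the control.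

\begin{itemize}
\item[(F6)] If $X$ is a homogeneous compact metric space, then for every $\varepsilon>0$ there is $\delta>0$ such that $d(x,y)<\delta$ implies $g(x)=y$ for some $\varepsilon$-homeomorphism $g$.
\end{itemize}

\begin{lemma}\label{lem:small}
Let $X$ be a compact metric space.
\begin{itemize}
\item[(a)] If $K\subset W\subset X$ with $K$ compact and $W$ open, then for all small $\varepsilon>0$ every $\varepsilon$-homeomorphism $g$ satisfies $gK\subset W$ and $K\subset gW$.
\item[(b)] If $X$ is homogeneous, $W\subset X$ and $y\in\overline W$, then for every $\varepsilon>0$ there is an $\varepsilon$-homeomorphism $g$ with $g(y)\in W$.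
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $K$ and $X\setminus W$ are nonempty, take $\varepsilon\le d(K,X\setminus W)$; then $gK\subset W$ and $g^{-1}K\subset W$. Otherwise there is nothing to prove. (b) Take $\delta$ from (F6) and a point of $W$ at distance less than $\delta$ from $y$.
\end{proof}

In Sections~\ref{sec:cycles}--\ref{sec:E}, $X$ is a continuum with $\dim X=2$. Every statement that needs homogeneity says so.

\section{Two-dimensional cycles}\label{sec:cycles}

We want to say that $X$ has no boundary: through each point there passes a piece of something two-dimensional that does not end there. The group $H^2_c(O)$ detects such pieces in an open set $O$, but its natural maps go from small open sets to large ones, so its elements cannot be localized. Dualizing reverses the arrows. For $O\subset X$ open put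
\[
\mathcal{H}(O)=\operatorname{Hom}\bigl(H^2_c(O),\mathbb{T}\bigr).
\]
We call the elements of $\mathcal{H}(O)$ \emph{cycles on $O$}. For open $W\subset O$ and $s\in\mathcal{H}(O)$, the \emph{restriction} $s|_W\in\mathcal{H}(W)$ is the composite of $s$ with the extension $H^2_c(W)\to H^2_c(O)$. We say that $s$ \emph{vanishes on $W$} if $s|_W=0$. As a picture, which is not used in the proofs, one may think of a triangulated $O$ and of weights in $\mathbb{T}$ on the oriented triangles that cancel along every edge.

Since $2$ is the top degree, cycles behave like sections of a sheaf.

\begin{lemma}\label{lem:sheaf}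
Let $O,O',O'',O_1$ be open subsets of $X$.
\begin{itemize}
\item[(a)] (Gluing) If $s'\in\mathcal{H}(O')$ and $s''\in\mathcal{H}(O'')$ have the same restriction to $O'\cap O''$, there is exactly one $s\in\mathcal{H}(O'\cup O'')$ with $s|_{O'}=s'$ and $s|_{O''}=s''$.
\item[(b)] (Support) For $s\in\mathcal{H}(O)$ there is a largest open subset of $O$ on which $s$ vanishes. Its complement $\operatorname{supp}s$ is closed in $O$, it is nonempty if $s\ne0$, and $\operatorname{supp}(s|_W)=W\cap\operatorname{supp}s$ for open $W\subset O$.
\item[(c)] (Extension by zero) If $t\in\mathcal{H}(O)$, $O\subset O_1$ and $\operatorname{supp}t$ is closed in $O_1$, there is $\tilde t\in\mathcal{H}(O_1)$ with $\tilde t|_O=t$ and $\operatorname{supp}\tilde t=\operatorname{supp}t$.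
\item[(d)] (Transport) A homeomorphism $h$ induces isomorphisms $h_*\colon\mathcal{H}(O)\to\mathcal{H}(hO)$, compatible with restrictions, and $\operatorname{supp}h_*s=h(\operatorname{supp}s)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (F2), $H^3_c(O'\cap O'')=0$; here $\dim X\le 2$ is used. So (F3) presents $H^2_c(O'\cup O'')$ as the quotient of $H^2_c(O')\oplus H^2_c(O'')$ by the elements $(\gamma,-\gamma)$. A homomorphism from this quotient to $\mathbb{T}$ is a pair $(s',s'')$ with $s'(\gamma)-s''(\gamma)=0$ for all $\gamma\in H^2_c(O'\cap O'')$.

(b) Suppose that $s$ vanishes on each member of a family of open subsets of $O$. By the uniqueness in (a) and induction, $s$ vanishes on each finite union of members. By (F4) every class in $H^2_c$ of the union of the family is the extension of a class on a finite union, so $s$ vanishes on the union of the family. Apply this to the family of all open sets on which $s$ vanishes. A point lies outside $\operatorname{supp}s$ exactly when $s$ vanishes on some neighborhood of it, and then on all smaller ones; this gives the formula for $\operatorname{supp}(s|_W)$.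

(c) Glue $t$ with $0\in\mathcal{H}(O_1\setminus\operatorname{supp}t)$. The two open sets cover $O_1$, and on their intersection $O\setminus\operatorname{supp}t$ both cycles vanish. The glued cycle vanishes off $\operatorname{supp}t$, and its support meets $O$ in $\operatorname{supp}t$ by (b).

(d) This is the naturality of $H^2_c$ and of the extension maps.
\end{proof}

\begin{example}[sphere]\label{ex:sphere}
Let $X=S^2$. Then $H^2(X)=\mathbb{Z}$ and $\mathcal{H}(X)=\mathbb{T}$. A nonempty open set $W$ contains an open round disk $D$. The complement of $D$ is a closed disk, so $H^2(X\setminus D)=0$, and $H^2_c(D)\to H^2(X)$ is onto by (F1). This map factors through $H^2_c(W)$, so $H^2_c(W)\to H^2(X)$ is onto. Hence a nonzero cycle on $S^2$ vanishes on no nonempty open set: its support is $S^2$.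
\end{example}

\begin{example}[disk]\label{ex:disk}
Let $X$ be the closed disk and $b$ a boundary point. Then $b$ has arbitrarily small open neighborhoods $W$ homeomorphic to $\{(x,y):x^2+y^2<1,\ y\ge0\}$. The one-point compactification of $W$ is a closed half-disk with its semicircle collapsed to a point, which is a closed disk; so $H^2_c(W)=0$. Thus $b$ lies in the support of no cycle. In this sense $\mathcal{H}$ recognizes boundary points.
\end{example}

A homogeneous continuum of dimension two has no boundary points in this sense. This is the only place where $\dim X\ge2$ is used; if $\dim X=1$, all groups $\mathcal{H}(O)$ vanish by (F2).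

\begin{lemma}\label{lem:local}
Let $X$ be homogeneous. For every $x\in X$ there are an open set $O\ni x$ and $s\in\mathcal{H}(O)$ with $x\in\operatorname{supp}s$.
\end{lemma}

\begin{proof}
By (F5) there is an open set $O_0$ with $H^2_c(O_0)\ne0$. So there is a nonzero $s_0\in\mathcal{H}(O_0)$, and it has a point $x_0$ in its support. Transport $s_0$ by a homeomorphism taking $x_0$ to $x$.
\end{proof}

\section{Cuts and the splitting of cycles}\label{sec:cuts}

A separating arc may contain points that play no role in the separation. We want to push any point of the separator to either side by a small homeomorphism, so each of its points should be a limit of points of both sides.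

\begin{definition}\label{def:cut}
A \emph{cut} of $X$ is a triple $(U,V,F)$, where $U,V$ are disjoint nonempty open sets and $F=X\setminus(U\cup V)$, such that
\[
\overline U=X\setminus V,\qquad \overline V=X\setminus U,\qquad \dim F\le1,\qquad H^1(F)=0 .
\]
\end{definition}

For a cut, $F=\overline U\cap\overline V=\partial U=\partial V$, and $F\ne\emptyset$ because $X$ is connected. If $(U,V,F)$ is a cut, so are $(V,U,F)$ and $(hU,hV,hF)$ for every homeomorphism $h$.

\begin{lemma}\label{lem:reduce}
Let $A\subset X$ be closed with $\dim A\le1$ and $H^1(A)=0$. If $A$ separates $X$, there is a cut $(U,V,F)$ with $F\subset A$.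
\end{lemma}

\begin{proof}
Write $X\setminus A=U'\sqcup V'$ with $U',V'$ nonempty and open. Put $V=X\setminus\overline{U'}$ and $U=X\setminus\overline V$. The open set $V'$ misses $U'$, hence misses $\overline{U'}$, so $V'\subset V$. The open set $U'$ misses $V$, hence misses $\overline V$, so $U'\subset U$. By definition $U\cap V=\emptyset$ and $\overline V=X\setminus U$. Since $V$ is open and misses $U$, we have $\overline U\subset X\setminus V=\overline{U'}\subset\overline U$, so $\overline U=X\setminus V$. Finally $F=X\setminus(U\cup V)\subset X\setminus(U'\cup V')=A$; thus $\dim F\le1$, and $H^1(F)=0$ by \eqref{eq:hered}.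
\end{proof}

Cutting a cycle along $F$ produces a boundary, which is a one-dimensional cycle on $F$. If $F$ has no room for one-dimensional cycles, this boundary is zero and both halves are again cycles. The next lemma is the precise form of this.

\begin{lemma}[splitting]\label{lem:split}
Let $(U,V,F)$ be a cut and $O\subset X$ open.
\begin{itemize}
\item[(a)] The map $\mathcal{H}(O)\to\mathcal{H}(O\cap U)\times\mathcal{H}(O\cap V)$, $s\mapsto(s|_{O\cap U},s|_{O\cap V})$, is injective.
\item[(b)] If $H^1_c(F\cap O)=0$, it is bijective. In this case, for $s\in\mathcal{H}(O)$ let $s_U$ and $s_V$ be the cycles on $O$ that correspond to $(s|_{O\cap U},0)$ and $(0,s|_{O\cap V})$. Then $s=s_U+s_V$ and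
\[
\operatorname{supp}s_U\subset\overline U\cap\operatorname{supp}s,\qquad
\operatorname{supp}s_V\subset\overline V\cap\operatorname{supp}s,\qquad
\operatorname{supp}s\subset\operatorname{supp}s_U\cup\operatorname{supp}s_V .
\]
\end{itemize}
\end{lemma}

We call $s_U$ and $s_V$ the \emph{$U$-part} and the \emph{$V$-part} of $s$.

\begin{proof}
Apply (F1) to the closed subset $F\cap O$ of $O$, whose complement is the disjoint union of $O\cap U$ and $O\cap V$:
\[
H^1_c(F\cap O)\to H^2_c(O\cap U)\oplus H^2_c(O\cap V)\to H^2_c(O)\to H^2_c(F\cap O).
\]
The last group is $0$ because $\dim F\le1$. So the middle map is onto, and it is an isomorphism if $H^1_c(F\cap O)=0$. Its dual is the map of the lemma. This proves (a) and the bijectivity in (b). The cycles $s$ and $s_U+s_V$ have the same image, so they are equal.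

Since $s_U$ vanishes on $O\cap V$, its support lies in $O\setminus V\subset\overline U$. Let $W=O\setminus\operatorname{supp}s$. Then $s_U|_W$ restricts to $s|_{W\cap U}=0$ on $W\cap U$ and to $0$ on $W\cap V$, so $s_U|_W=0$ by (a) applied to $W$. This gives the first inclusion, and the second follows by exchanging $U$ and $V$. The third holds because $s_U+s_V$ vanishes on the open set where both summands vanish.
\end{proof}

\begin{example}[no arc separates the sphere]\label{ex:spherecut}
An arc $A$ has $\dim A=1$ and $H^1(A)=0$. If it separated $S^2$, Lemma~\ref{lem:reduce} would give a cut $(U,V,F)$. Take $s\ne0$ in $\mathcal{H}(S^2)=\mathbb{T}$ and split it, with $O=S^2$. The cycle $s_U$ vanishes on $V$, so $s_U=0$ by Example~\ref{ex:sphere}; likewise $s_V=0$, and so $s=0$, a contradiction. For the equator, with $U$ and $V$ the open hemispheres, all conditions of Definition~\ref{def:cut} hold except $H^1(F)=0$, and the argument shows that the splitting fails.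
\end{example}

This proof rests on a rigidity of the sphere: a cycle that vanishes somewhere vanishes everywhere. In general nothing of the kind is available, and splitting by itself is no contradiction.

\begin{example}[two spheres]\label{ex:twospheres}
Let $Y=S\cup S'$ be obtained from two copies of $S^2$ by gluing them along an arc $A$ of the equator. With $U=S\setminus A$ and $V=S'\setminus A$, the triple $(U,V,A)$ is a cut of $Y$. By (F1) the extension $H^2_c(U)\to H^2(S)=\mathbb{Z}$ is an isomorphism, since $H^1(A)=H^2(A)=0$, and the same holds for $V$. So $\mathcal{H}(Y)=\mathbb{T}\times\mathbb{T}$ by Lemma~\ref{lem:split}, and cycles do split into a part on $S$ and a part on $S'$.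
\end{example}

\section{Irreducible sets avoid the cut}\label{sec:irr}

The rigidity of the sphere has to be replaced. In Example~\ref{ex:twospheres} the pieces $S$ and $S'$ are rigid, although $Y$ is not. We isolate such pieces in general as minimal closed sets on which a cohomology class survives. Minimal sets exist by continuity, they cannot be split by a cut, and they are carried along by homeomorphisms.

\begin{definition}
Let $O\subset X$ be open. A set $K\subset O$ that is closed in $O$ is \emph{irreducible in $O$} if for some $\gamma\in H^2_c(O)$ we have $\gamma|_K\ne0$ in $H^2_c(K)$, but $\gamma|_{K_1}=0$ for every $K_1\subsetneq K$ closed in $O$.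
\end{definition}

An irreducible set is nonempty, and if $K$ is irreducible in $O$, then $hK$ is irreducible in $hO$ for every homeomorphism $h$. In Example~\ref{ex:twospheres} the sphere $S$ is irreducible in $Y$. Let $\gamma\in H^2(Y)$ be the extension of a generator of $H^2_c(U)$. By the second part of (F1), $\gamma|_S$ generates $H^2(S)$. For closed $K_1\subsetneq S$ the extension $H^2_c(S\setminus K_1)\to H^2(S)$ is onto by Example~\ref{ex:sphere}, so the restriction $H^2(S)\to H^2(K_1)$ is zero.

\begin{lemma}[existence]\label{lem:exist}
Let $W\subset O$ be open sets, and suppose that the extension $H^2_c(W)\to H^2_c(O)$ is not zero. Then some set irreducible in $O$ meets $W$.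
\end{lemma}

\begin{proof}
Let $\gamma\ne0$ be in the image of the extension. Consider the sets $K$ closed in $O$ with $\gamma|_K\ne0$; the set $O$ is one of them. If $\{K_\alpha\}$ is a chain of such sets, then $\gamma|_{\bigcap K_\alpha}\ne0$, because by (F4) an element that vanishes in the direct limit vanishes at some stage. By Zorn's lemma there is a minimal such $K$, and it is irreducible in $O$. If $K\cap W$ were empty, the second part of (F1) would factor $H^2_c(W)\to H^2_c(O)\to H^2_c(K)$ through $H^2_c(\emptyset)=0$, giving $\gamma|_K=0$.
\end{proof}

\begin{lemma}[one-sidedness]\label{lem:oneside}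
Let $(U,V,F)$ be a cut, $O\supset F$ open, and $K$ irreducible in $O$. Then $K\subset\overline U$ or $K\subset\overline V$, and $K\not\subset F$.
\end{lemma}

\begin{proof}
Let $\gamma\in H^2_c(O)$ be as in the definition. We replace $\gamma$ by a cycle supported in $K$, split the cycle, and return to $\gamma$. Choose a homomorphism $H^2_c(K)\to\mathbb{T}$ that is nonzero on $\gamma|_K$ and let $s\in\mathcal{H}(O)$ be its composite with the restriction $H^2_c(O)\to H^2_c(K)$. Then $s(\gamma)\ne0$. The composite $H^2_c(O\setminus K)\to H^2_c(O)\to H^2_c(K)$ is zero, so $\operatorname{supp}s\subset K$. Since $F\subset O$, we have $H^1_c(F\cap O)=H^1(F)=0$, and Lemma~\ref{lem:split} gives $s=s_U+s_V$. One of $s_U(\gamma)$, $s_V(\gamma)$ is nonzero; exchanging $U$ and $V$ if necessary, let $s_U(\gamma)\ne0$. Put $K_1=K\cap\overline U$. Then $\operatorname{supp}s_U\subset K_1$, so $s_U$ kills the image of $H^2_c(O\setminus K_1)\to H^2_c(O)$. By (F1) this image is the kernel of the restriction to $K_1$. Hence $\gamma|_{K_1}\ne0$, and $K_1=K$ by irreducibility; that is, $K\subset\overline U$. Finally, $K\subset F$ would give $\dim K\le1$ and $H^2_c(K)=0$.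
\end{proof}

So an irreducible set cannot cross $F$. In Example~\ref{ex:twospheres} it touches $F$: the sphere $S$ contains $A$. Homogeneity excludes this.

\begin{proposition}\label{prop:avoid}
Let $X$ be homogeneous, $(U,V,F)$ a cut, $O\supset F$ open, and $K$ irreducible in $O$. Then $K\cap F=\emptyset$.
\end{proposition}

\begin{proof}
Suppose $y\in K\cap F$. By Lemma~\ref{lem:oneside}, after exchanging $U$ and $V$ if necessary, $K\subset\overline U$ and there is a point $u\in K\setminus F\subset\overline U\setminus F=U$. By Lemma~\ref{lem:small}(a) there is $\varepsilon>0$ such that every $\varepsilon$-homeomorphism $g$ has $g(u)\in U$ and $F\subset gO$. Since $y\in\overline V$, Lemma~\ref{lem:small}(b) gives such a $g$ with $g(y)\in V$. Now $gK$ is irreducible in $gO\supset F$, and it meets both $V=X\setminus\overline U$ and $U=X\setminus\overline V$. This contradicts Lemma~\ref{lem:oneside}.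
\end{proof}

\begin{corollary}\label{cor:noglobal}
If $X$ is homogeneous and has a cut, then $H^2(X)=0$, and so $\mathcal{H}(X)=0$.
\end{corollary}

\begin{proof}
Otherwise Lemma~\ref{lem:exist} with $W=O=X$ gives a set $K$ irreducible in $X$. Some homeomorphism $h$ maps a point of $K$ into $F$. Then $hK$ is irreducible in $X$ and meets $F$, contrary to Proposition~\ref{prop:avoid} with $O=X$.
\end{proof}

This settles Theorem~\ref{thm:arc} when $H^2(X)\ne0$. In general there remains a gap. Proposition~\ref{prop:avoid} needs an open set $O$ that contains all of $F$, while Lemma~\ref{lem:local} provides cycles only near single points. The next section turns a local cycle into one defined on almost all of $X$.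

\section{Pushing a cycle across the cut}\label{sec:push}

In this section $X$ is homogeneous and $(U,V,F)$ is a cut.

\subsection*{The case of a point}
The mechanism is visible already when $F=\{a\}$. Take $O\ni a$ and $s\in\mathcal{H}(O)$ with $a\in\operatorname{supp}s$. As $H^1(\{a\})=0$, we can split $s$, and $a$ lies in the support of one part, say of $\sigma=s_U$, whose support lies in $\overline U$. Let $O'=B(a,\rho)$ with $\overline{O'}\subset O$. The compact set $Z=\partial O'\cap\overline V$ does not contain $a$, so $Z\subset V$. Choose a homeomorphism $g$ with $g(a)\in V$, so close to the identity that $g(a)\in O'$, $\overline{O'}\subset gO$ and $Z\subset gV$. Let $t$ be the $V$-part of $(g_*\sigma)|_{O'}$. Near $g(a)$ it agrees with $g_*\sigma$, so $g(a)\in\operatorname{supp}t$. Its support lies in $\overline V\cap g\overline U$. This closed set does not meet $\partial O'$, since $\overline V\cap\partial O'=Z$ lies in $gV=X\setminus g\overline U$. Hence $\operatorname{supp}t$ is closed in $X$, and $t$ extends by zero to a nonzero cycle on $X$, contrary to Corollary~\ref{cor:noglobal}.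

The gain is this: the support of $\sigma$ may run out of $O'$, but the piece that has been pushed across is trapped in $\overline V\cap g\overline U$, a thin set close to $F$. It can leave $O'$ only near the points where $F$ leaves $O'$.

\subsection*{Tame sets and linked pairs}
For a larger $F$ we need pieces $L$ of $F$ along which cycles split and through whose frontier little can escape.

\begin{definition}
A set $L\subset F$ that is open in $F$ is \emph{tame} if $\overline L\setminus L$ has at most one point.
\end{definition}

An initial half-open segment of an arc is the model; an open segment in the middle of an arc has two frontier points, and $H^1_c$ of it is $\mathbb{Z}$. For tame $L$,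
\begin{equation}\label{eq:tame}
H^1_c(L)=0 .
\end{equation}
Indeed, with $S=\overline L\setminus L$, the sequence $H^0(\overline L)\to H^0(S)\to H^1_c(L)\to H^1(\overline L)$ is exact by (F1); the first map is onto because $S$ has at most one point, and $H^1(\overline L)=0$ by \eqref{eq:hered}.

If $\overline L\setminus L=\{c\}$, the trapped piece may escape near $c$. It then defines a cycle not on $X$ but on the complement of a small ball around $c$, and it still passes close to $a$; one may picture a thin finger that runs along $F$, with its tip near $a$ and its open end near $c$. We give this situation a name.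

\begin{definition}\label{def:linked}
An ordered pair $(x,y)$ of distinct points of $X$ is \emph{linked} if for every $\eta$ with $0<\eta<\frac12d(x,y)$ there is $t\in\mathcal{H}(X\setminus\bar B(x,\eta))$ with $\operatorname{supp}t\cap B(y,\eta)\ne\emptyset$.
\end{definition}

The definition does not involve the cut. Note that $B(y,\eta)\cap\bar B(x,\eta)=\emptyset$ for such $\eta$. On $S^2$ every pair of distinct points is linked: restrict a nonzero cycle on $S^2$.

\begin{proposition}\label{prop:push}
Let $a\in F$, let $O\ni a$ be open, and let $s\in\mathcal{H}(O)$ with $a\in\operatorname{supp}s$. Let $L$ and $L_1$ be tame sets with $a\in L$ and $\overline L\subset L_1\subset O$. Then $\overline L\setminus L$ is a single point $c$, and $(c,a)$ is linked.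
\end{proposition}

\begin{proof}
Put $S=\overline L\setminus L$; it is empty or a point $c$, and $c\ne a$ because $a\in L$.

\emph{Step 1: a one-sided cycle through $a$.} The set $F\setminus L_1$ is compact, so $O_1=O\setminus(F\setminus L_1)$ is open, and $F\cap O_1=L_1$. By \eqref{eq:tame} and Lemma~\ref{lem:split}, $s|_{O_1}=s_U+s_V$, and $a$ lies in the support of one of the parts. The statement is symmetric in $U$ and $V$, so we may assume that $\sigma=s_U\in\mathcal{H}(O_1)$ satisfies
\[
a\in\operatorname{supp}\sigma\subset\overline U .
\]
The role of $L_1$ is to have $\sigma$ defined on a neighborhood of the compact set $\overline L$, so that small translates of $\sigma$ are still defined around $L$.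

\emph{Step 2: a neighborhood of $L$ whose frontier meets $F$ only in $S$.} A ball-like neighborhood of $\overline L$ would contain further points of $F$, so we let the neighborhood taper toward $F\setminus L$. Choose $\rho>0$ with $\{x:d(x,\overline L)\le\rho\}\subset O_1$, let $F^*=F\setminus L$, which is compact, and put
\[
O'=\bigl\{x:\ d(x,\overline L)<\rho,\ \ d(x,\overline L)<\tfrac12d(x,F^*)\bigr\},
\]
omitting the second condition if $F^*=\emptyset$. The set $O'$ is open and $\overline{O'}\subset O_1$. A point $x\in L$ has $d(x,\overline L)=0<d(x,F^*)$, so $L\subset O'$; a point $x\in F^*$ has $d(x,F^*)=0$, so $x\notin O'$. Thus $F\cap O'=L$. Let $x\in F\cap\partial O'$. Then $x\notin O'$, so $x\notin L$ and $x\in F^*$. Since $x\in\overline{O'}$, we get $d(x,\overline L)\le\frac12d(x,F^*)=0$, so $x\in\overline L\cap F^*=S$. Hence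
\begin{equation}\label{eq:frontier}
F\cap\partial O'\subset S .
\end{equation}

\emph{Step 3: push and cut.} If $S=\emptyset$, let $N=\emptyset$ and let $\eta>0$ be arbitrary. If $S=\{c\}$, fix any $\eta$ with $0<\eta<\frac12d(c,a)$ and let $N=B(c,\eta)$. The set $Z=(\partial O'\cap\overline V)\setminus N$ is compact, and it misses $F$ by \eqref{eq:frontier}; so $Z\subset\overline V\setminus F=V$. By Lemma~\ref{lem:small}(a) there is $\varepsilon\in(0,\eta)$ such that every $\varepsilon$-homeomorphism $g$ satisfies
\[
\overline{O'}\subset gO_1,\qquad g(a)\in O',\qquad Z\subset gV .
\]
Since $a\in\overline V$, Lemma~\ref{lem:small}(b) gives such a $g$ with $g(a)\in V$. The cycle $g_*\sigma$ is defined on $gO_1\supset O'$, and $g(a)\in\operatorname{supp}g_*\sigma\subset g\overline U$. As $H^1_c(F\cap O')=H^1_c(L)=0$, the cycle $(g_*\sigma)|_{O'}$ has a $V$-part $t\in\mathcal{H}(O')$, and by Lemma~\ref{lem:split}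
\[
\operatorname{supp}t\subset O'\cap\overline V\cap g\overline U .
\]
On the open set $O'\cap V$, which contains $g(a)$, the cycles $t$ and $g_*\sigma$ agree; so $g(a)\in\operatorname{supp}t$.

Let $z$ be a point of the closure of $\operatorname{supp}t$ in $X$. If $z\in O'$, then $z\in\operatorname{supp}t$, which is closed in $O'$. Otherwise $z\in\partial O'\cap\overline V\cap g\overline U$. Since $g\overline U=X\setminus gV$ misses $Z$, we get $z\in N$. Therefore
\begin{equation}\label{eq:closure}
\overline{\operatorname{supp}t}\subset\operatorname{supp}t\cup N .
\end{equation}

\emph{Step 4: extension by zero.} If $S=\emptyset$, then \eqref{eq:closure} says that $\operatorname{supp}t$ is closed in $X$, and $t$ extends to a cycle on $X$ with $g(a)$ in its support. This contradicts Corollary~\ref{cor:noglobal}. So $S=\{c\}$. Put $G=X\setminus\bar B(c,\eta)$. The support of $t|_{O'\cap G}$ is $G\cap\operatorname{supp}t$, which is closed in $G$ by \eqref{eq:closure}, since $N\cap G=\emptyset$. Extending by zero we obtain a cycle on $G$ whose support contains $g(a)\in B(a,\eta)\subset G$. As $\eta$ was arbitrary, $(c,a)$ is linked.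
\end{proof}

\section{Linked pairs and the sets $E(y)$}\label{sec:E}

In this section, too, $X$ is homogeneous and $(U,V,F)$ is a cut. For a linked pair $(x,y)$ there are cycles on the complement of a small ball around $x$. If $x\notin F$, this complement contains all of $F$, and Proposition~\ref{prop:avoid} applies. For the pair $(c,a)$ of Proposition~\ref{prop:push} the point $c$ lies in $F$, so the cut itself gives nothing; but every translate $hF$ belongs to a cut as well.

\begin{lemma}\label{lem:link}
If $(x,y)$ is linked, $h$ is a homeomorphism and $y\in hF$, then $x\in hF$.
\end{lemma}

\begin{proof}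
Since $(hU,hV,hF)$ is a cut and being linked does not depend on the cut, it suffices to treat $h=\mathrm{id}$. Suppose $y\in F$ and $x\notin F$. Let $\varepsilon=\frac14d(x,F)$, let $\delta$ be given by (F6) for $\varepsilon$, and take $0<\eta<\min\{\varepsilon,\delta,\frac12d(x,y)\}$. Put $O=X\setminus\bar B(x,\eta)$ and $W=B(y,\eta)\subset O$, and let $t\in\mathcal{H}(O)$ have support meeting $W$. Then $t|_W\ne0$, so the extension $H^2_c(W)\to H^2_c(O)$ is not zero. By Lemma~\ref{lem:exist} some $K$ irreducible in $O$ contains a point $w\in W$. It need not contain $y$, but $d(w,y)<\delta$, so there is an $\varepsilon$-homeomorphism $f$ with $f(w)=y$. The set $f\bar B(x,\eta)$ lies in $\bar B(x,2\varepsilon)$, which misses $F$ because $d(x,F)=4\varepsilon$; thus $F\subset fO$. Now $fK$ is irreducible in $fO$ and $y\in fK\cap F$, contrary to Proposition~\ref{prop:avoid}.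
\end{proof}

The lemma suggests collecting the points through which every translate of $F$ through $y$ must pass. For $y\in X$ let
\[
E(y)=\bigcap\,\{hF:\ h \text{ a homeomorphism with } y\in hF\}.
\]
The family is nonempty by homogeneity. One expects $E(y)=\{y\}$; for instance, if one forms $E(y)$ with a round circle in $S^2$ in place of $F$, two round circles tangent at $y$ are both translates and meet only in $y$. Whatever $E(y)$ is, it is defined without choices, and so it inherits homogeneity from $X$.

\begin{lemma}\label{lem:E}
Let $x,y\in X$.
\begin{itemize}
\item[(a)] $E(y)$ is compact, $y\in E(y)$, and $hE(y)=E(hy)$ for every homeomorphism $h$. If $y\in F$, then $E(y)\subset F$. If $(x,y)$ is linked, then $x\in E(y)$.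
\item[(b)] If $x\in E(y)$, then $E(x)=E(y)$.
\item[(c)] The component of $y$ in $E(y)$ is a homogeneous continuum.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $E(y)$ is an intersection of compact sets containing $y$, and $F$ is one of them if $y\in F$. The map $B\mapsto hB$ is a bijection from the translates of $F$ through $y$ to the translates of $F$ through $hy$, so $hE(y)=E(hy)$. The last claim is Lemma~\ref{lem:link}.

(b) If $x\in E(y)$, every translate of $F$ through $y$ passes through $x$, so $E(x)\subset E(y)$. To get equality we show that every member of the family $\mathcal{E}=\{E(z):z\in X\}$ is minimal under inclusion. Let $\{E(x_\alpha)\}$ be a chain in $\mathcal{E}$. Its intersection is nonempty by compactness, and for $z$ in the intersection, $E(z)\subset E(x_\alpha)$ for all $\alpha$. By Zorn's lemma $\mathcal{E}$ has a minimal member $E(z_0)$. By (a) each homeomorphism $h$ permutes $\mathcal{E}$ and preserves inclusions, so $E(hz_0)=hE(z_0)$ is minimal; by homogeneity every member of $\mathcal{E}$ has this form.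

(c) Let $Q$ be the component of $y$ in $E(y)$; it is a continuum. For $x,x'\in Q$ take a homeomorphism $h$ of $X$ with $h(x)=x'$. By (a) and (b), $hE(y)=hE(x)=E(x')=E(y)$. So $h$ maps the component of $x$ in $E(y)$ onto the component of $x'$ in $E(y)$, and both are $Q$.
\end{proof}

We collect what will be used.

\begin{corollary}\label{cor:key}
Let $X$ be a homogeneous continuum with $\dim X=2$, let $(U,V,F)$ be a cut, and let $a\in F$. There is an open set $O\ni a$ with the following properties.
\begin{itemize}
\item[(a)] No subset of $O$ that contains $a$ is an open and closed subset of $F$.
\item[(b)] If $L,L_1$ are tame, $a\in L$, $\overline L\subset L_1\subset O$ and $\overline L\setminus L=\{c\}$, then $c\in E(a)$.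
\end{itemize}
\end{corollary}

\begin{proof}
Take $O$ and $s$ from Lemma~\ref{lem:local}. If $L\subset O$ is open and closed in $F$ and contains $a$, it is tame with $\overline L\setminus L=\emptyset$, which contradicts Proposition~\ref{prop:push} with $L_1=L$. Part (b) follows from Proposition~\ref{prop:push} and Lemma~\ref{lem:E}(a).
\end{proof}

\section{Arcs and dendrites}\label{sec:proofs}

It remains to find a point of $F$ with many small tame neighborhoods. For an arc we take the first point of $F$.

\begin{proof}[Proof of Theorem~\ref{thm:arc}]
Suppose that an arc $A=\alpha([0,1])$ separates $X$. Since $\dim A=1$ and $H^1(A)=0$, Lemma~\ref{lem:reduce} gives a cut $(U,V,F)$ with $F\subset A$. Let $\Phi=\alpha^{-1}(F)$, a nonempty closed subset of $[0,1]$, let $t_0=\min\Phi$ and $a=\alpha(t_0)$, and take $O\ni a$ from Corollary~\ref{cor:key}. If $t_0=1$, then $F=\{a\}$, contrary to part (a) of the corollary. So $t_0<1$, and there is $t_1\in(t_0,1]$ with $\alpha([t_0,t_1])\subset O$. For $t\in(t_0,t_1]$ put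
\[
L_t=\alpha\bigl(\Phi\cap[0,t)\bigr)=\alpha\bigl(\Phi\cap[t_0,t)\bigr).
\]
The first description shows that $L_t$ is open in $F$, the second that $a\in L_t\subset O$.

If some $t\in(t_0,t_1]$ were not in $\Phi$, then $L_t=\alpha(\Phi\cap[0,t])$ would also be closed, contrary to Corollary~\ref{cor:key}(a). So $[t_0,t_1]\subset\Phi$, $L_t=\alpha([t_0,t))$ and $\overline{L_t}\setminus L_t=\{\alpha(t)\}$; each $L_t$ is tame. For $t_0<t<t_1$ we have $\overline{L_t}=\alpha([t_0,t])\subset L_{t_1}\subset O$, so $\alpha(t)\in E(a)$ by Corollary~\ref{cor:key}(b). Thus
\[
\alpha([t_0,t_1))\subset E(a)\subset F\subset A .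
\]
The component $Q$ of $a$ in $E(a)$ is therefore a nondegenerate subcontinuum of $A$, that is, an arc. By Lemma~\ref{lem:E}(c) it is homogeneous. But an arc is not homogeneous: removing an endpoint leaves it connected, and removing an interior point does not.
\end{proof}

For dendrites the same plan works once we find an end of $F$. We recall the standard facts about a dendrite $D$; see for example \cite[Ch.~X]{Nadler}. Subcontinua of $D$ are dendrites. Intersections of families of subcontinua are connected. Connected subsets are arcwise connected. Two distinct points $x,y$ are the endpoints of a unique arc $[x,y]$; we write $[x,y)$ and $(x,y)$ for the arc without one or both endpoints. A point $c\in(x,y)$ separates $x$ from $y$, that is, $x$ and $y$ lie in different components of $D\setminus\{c\}$. A point $c$ is a \emph{cut point} if $D\setminus\{c\}$ is not connected; a nondegenerate $D$ has points that are not cut points. Finally $\dim D\le1$ and $H^1(D)=0$. Two consequences: a point that is not a cut point is interior to no arc of $D$; and a nondegenerate dendrite is not homogeneous, because it has non-cut points and also cut points, namely the interior points of any arc.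

\begin{proof}[Proof of Theorem~\ref{thm:dendrite}]
Suppose that $A=D_1\sqcup\dots\sqcup D_m$, with each $D_i$ a dendrite, separates $X$. Then $\dim A\le1$ and $H^1(A)=\bigoplus_i H^1(D_i)=0$, so there is a cut $(U,V,F)$ with $F\subset A$. Number the dendrites so that $F_1=F\cap D_1\ne\emptyset$. Since the $D_i$ are disjoint compact sets, $F_1$ is open and closed in $F$.

\emph{An end of $F$.} An endpoint of $D_1$ need not lie in $F$, so we first pass to the hull of $F_1$. Let $D'$ be the intersection of all subcontinua of $D_1$ that contain $F_1$. It is a subcontinuum, hence a dendrite, and $F\cap D'=F_1$. If $D'$ is a point $e$, then $F_1=\{e\}$ is open and closed in $F$, contrary to Corollary~\ref{cor:key}(a) with $a=e$. So $D'$ is nondegenerate. Let $e$ be a non-cut point of $D'$.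

We claim that $e\in F$. Otherwise $F_1$ is a compact subset of $D'\setminus\{e\}$, which is connected, locally connected and locally compact. Cover $F_1$ by finitely many connected open subsets of $D'\setminus\{e\}$ whose closures do not contain $e$, and join these closures by finitely many arcs in the arcwise connected set $D'\setminus\{e\}$. The union is a subcontinuum of $D_1$ that contains $F_1$ and not $e$. This contradicts $e\in D'$.

\emph{Small neighborhoods of $e$ with one frontier point.} Fix $f\in D'\setminus\{e\}$. For $c\in(e,f)$ let $D_c$ be the component of $D'\setminus\{c\}$ that contains $e$. By local connectedness the components of $D'\setminus\{c\}$ are open in $D'$, so $D_c$ is open in $D'$ and closed in $D'\setminus\{c\}$. It contains $[e,c)$, so $\overline{D_c}=D_c\cup\{c\}$. If $c_1\in(e,f)$ and $c\in(e,c_1)$, then $c$ separates $e$ from $c_1$; the connected set $D_c\cup\{c\}$ contains $e$ and misses $c_1$, and so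
\begin{equation}\label{eq:nested}
\overline{D_c}\subset D_{c_1}\qquad\text{for } c\in(e,c_1).
\end{equation}

Next, $\bigcap_{c}\overline{D_c}=\{e\}$. Let $z\in D'\setminus\{e\}$. If $z\in[e,f]$ put $m=z$; otherwise let $m$ be the first point of $[e,f]$ on the arc from $z$ to $f$. If $m=e$, then $[z,e]\cup[e,f]$ is an arc in $D'$ with $e$ in its interior, which is impossible for a non-cut point. So $m\ne e$. Take $c\in(e,m)$. The path from $z$ to $m$ meets $[e,f]$ only in $m$, and the path from $m$ to $f$ along $[e,f]$ avoids $c$; so $z\ne c$, and $z$ lies in the component of $f$ in $D'\setminus\{c\}$. This component is not $D_c$, since $c$ separates $e$ from $f$. Hence $z\notin\overline{D_c}$.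

Take $O\ni e$ from Corollary~\ref{cor:key} with $a=e$. The compact sets $\overline{D_c}\setminus O$ form a chain by \eqref{eq:nested} and have empty intersection, so $\overline{D_{c_1}}\subset O$ for some $c_1\in(e,f)$.

\emph{Conclusion.} For $c\in(e,c_1]$ put $L_c=F\cap D_c=F_1\cap D_c$. This set is open in $F_1$, hence in $F$; it contains $e$, lies in $O$, and $\overline{L_c}\subset F\cap(D_c\cup\{c\})$. So $L_c$ is tame. If $c\notin F$, then $L_c$ is closed, contrary to Corollary~\ref{cor:key}(a). Hence $[e,c_1]\subset F$. Then $[e,c)\subset L_c$, and $\overline{L_c}\setminus L_c=\{c\}$. For $c\in(e,c_1)$, \eqref{eq:nested} gives $\overline{L_c}\subset F\cap D_{c_1}=L_{c_1}\subset O$, so $c\in E(e)$ by Corollary~\ref{cor:key}(b). Thus $[e,c_1)\subset E(e)\subset F\subset A$. The component $Q$ of $e$ in $E(e)$ is a nondegenerate continuum in $A$ that contains $e$, so $Q\subset D_1$ and $Q$ is a nondegenerate dendrite. By Lemma~\ref{lem:E}(c) it is homogeneous, a contradiction. So $A$ does not separate $X$.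

\emph{The converse.} Let $P\subset S^2$ be a $1$-dimensional locally connected continuum that is not a dendrite. Then $P$ contains a simple closed curve $J$, and $S^2\setminus J$ has two components $G_1,G_2$ by the Jordan curve theorem. Since $\dim P=1$, the set $P$ contains no disk, so $G_1\setminus P$ and $G_2\setminus P$ are nonempty. They are disjoint open sets with union $S^2\setminus P$. Hence $P$ separates $S^2$.
\end{proof}

\section{An arc that separates the Menger curve}\label{sec:menger}

The Menger curve is the set $M$ of points $(x,y,z)\in[0,1]^3$ whose coordinates have ternary expansions such that at each place at most one of the three digits equals $1$. For digits $i,j,k\in\{0,1,2\}$, at most one of them equal to $1$, let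
\[
Q_{ijk}=\bigl[\tfrac i3,\tfrac{i+1}3\bigr]\times\bigl[\tfrac j3,\tfrac{j+1}3\bigr]\times\bigl[\tfrac k3,\tfrac{k+1}3\bigr].
\]
We use four properties of $M$.
\begin{itemize}
\item[(M1)] The map $(x,y,z)\mapsto\frac13(x+i,y+j,z+k)$ of $[0,1]^3$ onto $Q_{ijk}$ prefixes the digits $i,j,k$, so it maps $M$ into $M$.
\item[(M2)] The eight symmetries of the $(y,z)$-square, acting on $[0,1]^3$ with $x$ fixed, preserve $M$: they are generated by the exchange of $y$ and $z$ and by $y\mapsto1-y$, which replaces each digit $\epsilon$ of $y$ by $2-\epsilon$.
\item[(M3)] $M$ contains all edges of $[0,1]^3$, because on an edge two coordinates are $0=0.000\ldots$ or $1=0.222\ldots$. By (M1), $M$ contains all edges of the cubes $Q_{ijk}$.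
\item[(M4)] The only ternary expansion of $\frac12$ is $0.111\ldots$, so $M\cap\{x=\frac12\}=\{\frac12\}\times C\times C$, where $C$ is the middle-thirds Cantor set.
\end{itemize}

By (M4) a Cantor set separates $M$. We want an arc in $M$ that contains it. The arc must not swallow one side, and it is simplest to keep it in $\{x\le\frac12\}$. The slice $\{\frac12\}\times C\times C$ is covered by the four cubes $Q_{1jk}$ with $j,k\in\{0,2\}$; we visit them one after another, entering and leaving each through its left face, so that the task inside each cube is a scaled copy of the original one.

\begin{proposition}\label{prop:mengerarc}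
There is an arc $A\subset M$ with $M\cap\{x=\frac12\}\subset A\subset\{x\le\frac12\}$ and $A\cap\{x=0\}=\{(0,0,0),(0,0,1)\}$. This arc separates $M$.
\end{proposition}

\begin{proof}
\emph{The basic chain.} Let $p=(0,0,0)$ and $q=(0,0,1)$, adjacent vertices of the left face $\{x=0\}$ of $[0,1]^3$. The basic chain consists of nine \emph{links}, five edges and four cubes, each with an entry point and an exit point (Figure~\ref{fig:chain}).
\begin{center}
\begin{tabular}{clcc}
link & set & entry & exit\\ \hline
1 & edge of $Q_{000}$ & $p$ & $(\frac13,0,0)$\\[2pt]
2 & cube $Q_{100}$ & $(\frac13,0,0)$ & $(\frac13,\frac13,0)$\\[2pt]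
3 & edge of $Q_{010}$ & $(\frac13,\frac13,0)$ & $(\frac13,\frac23,0)$\\[2pt]
4 & cube $Q_{120}$ & $(\frac13,\frac23,0)$ & $(\frac13,\frac23,\frac13)$\\[2pt]
5 & edge of $Q_{021}$ & $(\frac13,\frac23,\frac13)$ & $(\frac13,\frac23,\frac23)$\\[2pt]
6 & cube $Q_{122}$ & $(\frac13,\frac23,\frac23)$ & $(\frac13,\frac23,1)$\\[2pt]
7 & edge of $Q_{012}$ & $(\frac13,\frac23,1)$ & $(\frac13,\frac13,1)$\\[2pt]
8 & cube $Q_{102}$ & $(\frac13,\frac13,1)$ & $(\frac13,0,1)$\\[2pt]
9 & edge of $Q_{002}$ & $(\frac13,0,1)$ & $q$
\end{tabular}
\end{center}
Each edge link is the segment from its entry to its exit; it lies in $M$ by (M3) and in $\{x\le\frac13\}$. For each cube, entry and exit are adjacent vertices of its left face. Project to the $(y,z)$-square. The cubes go to the four disjoint corner squares of side $\frac13$. The edges $1,3,5,7,9$ go to the pairwise disjoint sets $\{(0,0)\}$, $[\frac13,\frac23]\times\{0\}$, $\{\frac23\}\times[\frac13,\frac23]$, $[\frac13,\frac23]\times\{1\}$, $\{(0,1)\}$. The images of the edges $3,5,7$ meet the corner squares only in their endpoints. The edges $1$ and $9$ project into the squares of the cubes $2$ and $8$ only, and they reach $x\ge\frac13$ only in one endpoint.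 Hence consecutive links meet exactly in the exit of the first, which is the entry of the second, and non-consecutive links are disjoint. The point $p$ lies only in link $1$ and $q$ only in link $9$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!20] (0,0) rectangle (1,1);
\fill[gray!20] (2,0) rectangle (3,1);
\fill[gray!20] (2,2) rectangle (3,3);
\fill[gray!20] (0,2) rectangle (1,3);
\draw[gray!60] (0,0) rectangle (3,3);
\draw[very thick] (-0.8,-0.45) -- (0,0);
\draw[very thick] (1,0) -- (2,0);
\draw[very thick] (2,1) -- (2,2);
\draw[very thick] (2,3) -- (1,3);
\draw[very thick] (0,3) -- (-0.8,2.55);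
\draw[thick,dashed,->] (0,0) -- (1,0);
\draw[thick,dashed,->] (2,0) -- (2,1);
\draw[thick,dashed,->] (2,2) -- (2,3);
\draw[thick,dashed,->] (1,3) -- (0,3);
\node at (0.5,0.5) {$Q_{100}$};
\node at (2.5,0.5) {$Q_{120}$};
\node at (2.5,2.5) {$Q_{122}$};
\node at (0.5,2.5) {$Q_{102}$};
\node[above] at (-0.45,-0.22) {$1$};
\node[below] at (1.5,0) {$3$};
\node[left] at (2,1.5) {$5$};
\node[above] at (1.5,3) {$7$};
\node[above] at (-0.45,2.78) {$9$};
\fill (-0.8,-0.45) circle (0.04) node[left] {$p$};
\fill (-0.8,2.55) circle (0.04) node[left] {$q$};
\draw[->] (3.4,0) -- (4,0) node[right] {$y$};
\draw[->] (3.4,0) -- (3.4,0.6) node[above] {$z$};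
\end{tikzpicture}
\caption{The basic chain from $p=(0,0,0)$ to $q=(0,0,1)$ in the Menger curve, seen in the plane $x=\frac13$. The shaded squares are the left faces of the four cubes $Q_{1jk}$. The thick segments $3,5,7$ are edges in this plane; the edges $1$ and $9$ are perpendicular to it and end in the plane $x=0$. In each cube the dashed arrow goes from the entry vertex to the exit vertex; at the next stage the cube is replaced by a scaled copy of the whole chain.}
\label{fig:chain}
\end{figure}

\emph{Iteration.} The chain of stage $1$ is the basic chain. The chain of stage $n+1$ is obtained from that of stage $n$ by keeping the edges and replacing each cube $Q$, with entry $p_Q$ and exit $q_Q$, by the image of the basic chain under a similarity $\phi_Q\colon[0,1]^3\to Q$ with $\phi_Q(p)=p_Q$ and $\phi_Q(q)=q_Q$. Here $\phi_Q$ is a symmetry of the $(y,z)$-square followed by the map $w\mapsto w_0+\lambda w$ ($\lambda>0$) of $[0,1]^3$ onto $Q$; the symmetry exists because the eight symmetries of a square act transitively on ordered pairs of adjacent vertices. By induction on $n$ the following hold.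
\begin{itemize}
\item[(i)] In the chain of stage $n$, consecutive links meet exactly in the exit of the first, which is the entry of the second; non-consecutive links are disjoint; no two cubes are consecutive.
\item[(ii)] The cubes of stage $n$ are exactly the $4^n$ ternary cubes of side $3^{-n}$ whose $n$ digits in $x$ are all $1$ and whose digits in $y$ and $z$ lie in $\{0,2\}$; entry and exit are adjacent vertices of the left face.
\item[(iii)] All edges lie in $M\cap\{x<\frac12\}$.
\end{itemize}
For (i): the nine links that replace $Q$ lie in $Q$, so they miss every link that missed $Q$. The link before $Q$ is an edge meeting $Q$ only in $p_Q$, which lies only in the first new link; the link after $Q$ meets $Q$ only in $q_Q$, which lies only in the last. The first and last new links are edges, and edges and cubes alternate in between. For (ii): the symmetries permute the four cubes $Q_{1jk}$, $j,k\in\{0,2\}$, and preserve the direction of $x$. For (iii): by (ii), (M1) and (M2), $\phi_Q$ maps $M$ into $M$. The left face of a cube of stage $n$ lies in the plane $x=x_n=\sum_{r=1}^n3^{-r}$, and the new edges inside it have $x\le x_n+3^{-n-1}=x_{n+1}<\frac12$.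

\emph{Parametrization.} Divide $[0,1]$ into nine equal closed intervals, assigned in order to the links of stage $1$; divide each interval assigned to a cube into nine equal closed intervals, assigned to the links that replace it; and so on. Write $I_\ell$ for the interval of the link $\ell$. The intervals of stage $n$ cover $[0,1]$ in the order of the chain, and cube intervals of stage $n$ have length $9^{-n}$. Let $\alpha_n\colon[0,1]\to[0,1]^3$ map each interval $I_\ell$ of stage $n$ affinely onto the segment from the entry to the exit of $\ell$. This segment lies in $\ell$, and $\alpha_n$ is well defined and continuous by (i). For $m\ge n$, the maps $\alpha_m$ and $\alpha_n$ agree on the edge intervals of stage $n$, and both map $I_Q$ into $Q$ for each cube $Q$ of stage $n$. So they differ by at most $\sqrt3\cdot3^{-n}$, and $\alpha_n$ converges uniformly to a continuous map $\alpha$. For every link $\ell$ of every stage, $\alpha(I_\ell)\subset\ell$, and if $\ell$ is an edge, $\alpha$ maps $I_\ell$ affinely and bijectively onto $\ell$.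

\emph{Injectivity.} Let $t\ne t'$. Suppose first that both lie in edge intervals, $t\in I_\ell$ and $t'\in I_{\ell'}$. Edges persist, so $\ell$ and $\ell'$ are links of one stage. If they are non-consecutive and distinct, they are disjoint. If $\ell=\ell'$, $\alpha$ is injective on $I_\ell$. If they are consecutive, they share only the image of the common endpoint of $I_\ell$ and $I_{\ell'}$, so $\alpha$ is injective on $I_\ell\cup I_{\ell'}$. In all cases $\alpha(t)\ne\alpha(t')$. Suppose next that $t$ lies in no edge interval. Then at each stage $n$ it lies in the interval of a cube $Q_n$, which is unique because no two cubes are consecutive, and $Q_{n+1}$ is one of the links replacing $Q_n$. Take $n$ with $9^{-n}<|t-t'|$; then $t'\notin I_{Q_n}$. The two neighbors of $Q_{n+1}$ in the chain of stage $n+1$ are among the nine links replacing $Q_n$, so their intervals lie in $I_{Q_n}$. Hence $t'$ lies in the interval of a link $\ell'$ of stage $n+1$ that is neither $Q_{n+1}$ nor a neighbor of it. Then $\ell'\cap Q_{n+1}=\emptyset$, and $\alpha(t)\ne\alpha(t')$. Thus $A=\alpha([0,1])$ is an arc.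

\emph{Position of $A$.} If $t$ lies in an edge interval, then $\alpha(t)\in M\cap\{x<\frac12\}$ by (iii). If not, $\alpha(t)$ is the common point of the nested cubes $Q_n$, which by (ii) lies in $\{\frac12\}\times C\times C\subset M$. Conversely, a point $w\in\{\frac12\}\times C\times C$ determines, through its digits, nested cubes $Q_n$ of all stages with $\bigcap Q_n=\{w\}$; the intervals $I_{Q_n}$ are nested, and their common point $t$ has $\alpha(t)=w$. With (M4) this gives $M\cap\{x=\frac12\}\subset A\subset M\cap\{x\le\frac12\}$. Among the links of stage $1$, only the edges $1$ and $9$ meet $\{x=0\}$, and they meet it in $p$ and $q$; so $A\cap\{x=0\}=\{p,q\}$.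

\emph{Separation.} We have
\[
M\setminus A=\bigl(M\cap\{x>\tfrac12\}\bigr)\ \sqcup\ \bigl((M\cap\{x<\tfrac12\})\setminus A\bigr).
\]
Both sets are open in $M$. The first contains $(1,0,0)$ and the second contains $(0,1,1)$; both points are in $M$ by (M3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:menger}]
The Menger curve is separated by an arc by Proposition~\ref{prop:mengerarc}. Conversely, let $X$ be a nondegenerate locally connected homogeneous continuum that is separated by an arc. A nondegenerate connected space is not zero-dimensional, so $\dim X\ge1$. The case $\dim X>2$ is excluded by the consequence of Krupski's theorem quoted in the introduction, and the case $\dim X=2$ by Theorem~\ref{thm:arc}. So $\dim X=1$, and by a theorem of Anderson \cite{Anderson}, $X$ is a simple closed curve or the Menger curve. No arc separates a simple closed curve, so $X$ is homeomorphic to the Menger curve.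
\end{proof}

\begin{thebibliography}{9}

\bibitem{Anderson}
R. D. Anderson, Ann. of Math. 68 (1958).

\bibitem{KP}
Myrto Kallipoliti and Panos Papasoglu, \emph{Simply connected homogeneous continua are not separated by arcs}, arXiv:math/0611817 (2006).

\bibitem{Nadler}
Nadler, \emph{Continuum Theory}.

\end{thebibliography}
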